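# One-point blow-up for the sinh-Poisson equation: what central symmetry hides besides a critical point of the Robin function

## 1. Prescribed masses at one point, and the guess that symmetry is dispensable

The answer one would first guess today is "yes, of course it can be done on every domain". Here is what "it" is.

Let $\Omega\subset\mathbb R^2$ be a smooth bounded domain. For small $\lambda>0$ consider
$$(P)_\lambda\qquad -\Delta u=\lambda\,(e^u-e^{-u})\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .$$
Solutions are real and classical, hence smooth inside $\Omega$.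

**Definition (blow-up and masses).** A family $(u_\lambda)$ of solutions blows up only at $x_0\in\Omega$ if $\|u_\lambda\|_{L^\infty(\Omega)}\to\infty$ as $\lambda\to0$ while $(u_\lambda)$ stays uniformly bounded on every compact subset of $\overline\Omega\setminus\{x_0\}$. Its positive and negative masses at $x_0$ are
$$m_\pm=\lim_{r\to0}\lim_{\lambda\to0}\lambda\int_{B_r(x_0)}e^{\pm u_\lambda}\,dx .$$

A model for these notions is $v_\lambda(x)=-2\ln\!\big(\tfrac\lambda8+|x|^2\big)$ on $\mathbb R^2$. With $\delta^2=\lambda/8$ one computes $-\Delta v_\lambda=2\Delta\ln(\delta^2+|x|^2)=\frac{8\delta^2}{(\delta^2+|x|^2)^2}=\lambda e^{v_\lambda}$, so $v_\lambda$ solves the Liouville equation. It tends to $-4\ln|x|$ away from $0$, it has $v_\lambda(0)=2\ln(8/\lambda)\to\infty$, and $\lambda\int_{B_r}e^{v_\lambda}\to8\pi$ for each $r>0$. The function $u=-v_\lambda$ is not a solution of the sinh equation, but the missing term $\lambda e^{-v_\lambda}=\lambda(\delta^2+|x|^2)^2$ is tiny near $0$. It shows the pattern $m_+=0$, $m_-=8\pi$, with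 limit $4\ln|x|$.

**Definition (Green and Robin functions).** $G(x,y)=-\frac1{2\pi}\ln|x-y|+H(x,y)$ is the Green's function of $-\Delta$ in $\Omega$ with Dirichlet conditions. Its regular part $H$ is symmetric and harmonic in each variable. The Robin function is $R(x)=H(x,x)$. With this sign $R(x)\to-\infty$ as $x\to\partial\Omega$, so $R$ attains its maximum in $\Omega$.

The known result is due to Grossi and Pistoia ("Multiple blow-up phenomena for the sinh-Poisson equation", arXiv:1210.5719, 2012). If $0\in\Omega$ and $\Omega$ is symmetric with respect to the origin, then for every integer $k\ge1$ and $\lambda$ small enough there is a family of solutions of $(P)_\lambda$ which blows up only at the origin, with $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$. For $k=1$ these are the masses $(0,8\pi)$ of the model; for $k=2$ they are $(8\pi,24\pi)$.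

**Conjecture.** The symmetry can be dropped. Let $\Omega$ be any smooth bounded domain and $k\ge2$ any integer. Then for all sufficiently small $\lambda>0$ one can construct sign-changing solutions $u_\lambda$ of $(P)_\lambda$ which, as $\lambda\to0$, blow up only at a global maximum point $x_0$ of $R$ (some maximum point, if there are several), with $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$.

The guess "true" is reasonable: on a symmetric domain $R$ is even, so the origin is a critical point of $R$, and one expects symmetry to serve only to fix the location of the blow-up point. We shall see that the guess is wrong for every $k\ge2$, and exactly what symmetry was providing.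

## 2. The guess on the disc, on symmetric domains, and on a three-fold domain

To try cases by hand we need $R$ and $H$ explicitly, and conformal maps give them. Identify $\mathbb R^2=\mathbb C$ and write $\partial_z=\frac12(\partial_x-i\partial_y)$, $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, so that $\Delta=4\partial_z\partial_{\bar z}$. If $\phi$ is real harmonic, $\phi_z$ is holomorphic.

Let $f:\mathbb D\to\Omega$ be a conformal bijection. Then $G_\Omega(f(\zeta),f(0))=-\frac1{2\pi}\ln|\zeta|$: the right side is harmonic off $\zeta=0$, vanishes on the boundary, and has the right singularity. Hence $H(f(\zeta),f(0))=\frac1{2\pi}\ln\left|\frac{f(\zeta)-f(0)}{\zeta}\right|$, and $R(f(0))=\frac1{2\pi}\ln|f'(0)|$. Apply this to $f\circ\tau$ with $\tau(w)=\frac{w+\zeta}{1+\bar\zeta w}$. Since $\tau(0)=\zeta$ and $\tau'(0)=1-|\zeta|^2$,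
$$R(f(\zeta))=\tfrac1{2\pi}\ln\big[(1-|\zeta|^2)\,|f'(\zeta)|\big].\tag{1}$$
Now suppose $f(\zeta)=\zeta+a_3\zeta^3+a_4\zeta^4+\cdots$ and put $z=f(\zeta)$. Then $\zeta=z+O(z^3)$, so $\zeta^2=z^2+O(z^4)$, $\zeta^3=z^3+O(z^5)$, and $\ln\frac{f(\zeta)}\zeta=a_3\zeta^2+a_4\zeta^3+O(\zeta^4)$. Therefore
$$H(z,0)=\tfrac1{2\pi}\operatorname{Re}\big(a_3z^2+a_4z^3+O(z^4)\big),\qquad \partial_z^3H(\cdot,0)(0)=\tfrac1{4\pi}\cdot6a_4=\tfrac{3a_4}{2\pi}.\tag{2}$$

*The disc.* Here $f(\zeta)=\zeta$, $H(\cdot,0)=0$, $R(x)=\frac1{2\pi}\ln(1-|x|^2)$, with its only maximum at the center. The known theorem applies at $0$, and the guess is correct.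

*Centrally symmetric domains.* If $\Omega=-\Omega$, then $H(-z,0)=H(z,0)$. So $\nabla R(0)=0$. But evenness gives more: every odd derivative $\partial_z^{2j-1}H(\cdot,0)$ vanishes at $0$. The guess keeps the first of these conditions and forgets the others.

*A domain without central symmetry.* Take $f(\zeta)=\zeta+a\zeta^4$ with $0<a<\frac14$ and $\Omega_a=f(\mathbb D)$. Section 5 checks that $f$ is injective up to the boundary. With $\omega=e^{2\pi i/3}$ we have $f(\omega\zeta)=\omega f(\zeta)$, so $\Omega_a$ has three-fold symmetry. It is not centrally symmetric: otherwise $-f(-\zeta)=\zeta-a\zeta^4$ would be a second Riemann map onto $\Omega_a$ fixing $0$ with derivative $1$ there. The rotation forces $\nabla R(0)=0$, just as central symmetry would. But by (2), $\partial_z^3H(\cdot,0)(0)=\frac{3a}{2\pi}\ne0$. If the guess is right, the third derivative must not matter. This is the case to watch.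

## 3. The stress-energy identity sees $\nabla R(x_0)=0$ and nothing more

A sensible first test is a Pohozaev-type identity: integrate a conserved quantity over a small circle around the blow-up point and pass to the limit. We fix the following situation, with $k\ge1$ for the moment: $x_0=0\in\Omega$; $\lambda_n\to0$; $u_n$ solves $(P)_{\lambda_n}$; $(u_n)$ is uniformly bounded on compact subsets of $\overline\Omega\setminus\{0\}$; and $m_\pm=4\pi k(k\mp1)$ at $0$.

Put $S=\lambda(e^u-e^{-u})$ and $F=\lambda(e^u+e^{-u})$. Then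
$$F_z=Su_z,\qquad S_z=Fu_z,\qquad |S|\le F,\qquad u_{z\bar z}=-\tfrac14S .\tag{3}$$
Green's formulas read $\oint_{\partial B}g\,dz=2i\int_Bg_{\bar z}\,dA$ and $\oint_{\partial B}g\,d\bar z=-2i\int_Bg_z\,dA$.

**Step 1: the limit of $u_n$ away from $0$.** This step identifies the function whose residues we shall take. On compact subsets of $\overline\Omega\setminus\{0\}$ we have $F_n=O(\lambda_n)$. So $\lim_n\lambda_n\int_{B_\delta}e^{\pm u_n}$ does not depend on the small radius $\delta$, and equals $m_\pm$. Fix $x\in\Omega\setminus\{0\}$ and $\delta<|x|$ with $\overline{B_\delta}\subset\Omega$. From $u_n(x)=\int_\Omega G(x,y)S_n(y)\,dy$,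
$$u_n(x)=G(x,0)\int_{B_\delta}S_n\,dy+\int_{B_\delta}\big(G(x,y)-G(x,0)\big)S_n(y)\,dy+\int_{\Omega\setminus B_\delta}G(x,y)S_n(y)\,dy .$$
The first term tends to $(m_+-m_-)G(x,0)$. Since $|S_n|\le F_n$, the second is at most $\sup_{y\in B_\delta}|G(x,y)-G(x,0)|\,(m_++m_-+o(1))$, and the supremum tends to $0$ as $\delta\to0$. The third is $O(\lambda_n)$, because $S_n=O(\lambda_n)$ on $\Omega\setminus B_\delta$ and $G(x,\cdot)\in L^1(\Omega)$. Letting $n\to\infty$ and then $\delta\to0$, we get $u_n(x)\to(m_+-m_-)G(x,0)=-8\pi k\,G(x,0)$.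

The convergence is better than pointwise. On compact subsets of $\Omega\setminus\{0\}$ both $u_n$ and $\Delta u_n=-S_n$ are bounded, so interior $L^p$ estimates bound $u_n$ in $C^{1,\alpha}_{loc}$. Then $S_n$ is bounded in $C^{1,\alpha}_{loc}$, and interior Schauder estimates, applied repeatedly, bound $u_n$ in $C^m_{loc}(\Omega\setminus\{0\})$ for every $m$. By Arzelà–Ascoli every subsequence has a further subsequence converging in $C^\infty_{loc}(\Omega\setminus\{0\})$, and the pointwise limit identifies its limit. Hence the whole sequence converges in $C^\infty_{loc}(\Omega\setminus\{0\})$ to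
$$u_0=4k\ln|z|-8\pi k\,H(z,0),\qquad \partial_zu_0=\frac{2k}z+\psi(z),\quad \psi=-8\pi k\,\partial_zH(z,0)=\sum_{j\ge0}\psi_jz^j,\tag{4}$$
with $\psi$ holomorphic near $0$ (recall $\partial_z\ln|z|=\frac1{2z}$).

**Step 2: the weight-two identity with an arbitrary holomorphic multiplier.** This step is the Pohozaev test. By (3), $\partial_{\bar z}(u_z^2)=-\frac12Su_z=-\frac12F_z$. For $\varphi$ holomorphic near $\overline{B_r}$,
$$\partial_{\bar z}(\varphi u_z^2)=-\tfrac12\varphi F_z=-\tfrac12(\varphi F)_z+\tfrac12\varphi'F .$$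
Integrating, and using $-i\int_{B_r}(\varphi F)_z\,dA=\frac12\oint\varphi F\,d\bar z$,
$$i\int_{B_r}\varphi'F\,dA=\oint_{|z|=r}\varphi u_z^2\,dz-\tfrac12\oint_{|z|=r}\varphi F\,d\bar z .\tag{5}$$
This holds for every smooth solution in a neighborhood of $\overline{B_r}$. Apply it to $u_n$ on a fixed small circle. There $F_n=O(\lambda_n)$ and $u_n\to u_0$ in $C^1$. On the left, $F_n$ has bounded mass and tends to $0$ uniformly away from $0$, so $\int_{B_r}\varphi'F_n\to\varphi'(0)(m_++m_-)$. The limit of (5) is
$$\varphi'(0)(m_++m_-)=2\pi\operatorname{Res}_0\Big[\varphi\Big(\frac{2k}z+\psi\Big)^2\Big]=2\pi\big(4k^2\varphi'(0)+4k\,\varphi(0)\psi_0\big).$$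

With $\varphi=1$ this says $\psi_0=0$, that is, $\partial_zH(\cdot,0)(0)=0$. As $H$ is real and symmetric, $\nabla R(0)=2\nabla_xH(x,0)|_{x=0}=0$. With $\varphi=z$ it says $m_++m_-=8\pi k^2$, which the prescribed masses satisfy. For $\varphi=z^m$, $m\ge2$, it says $0=0$.

This is exactly where the approach stops. The identity depends only on $\varphi(0)$ and $\varphi'(0)$, so no choice of multiplier can reach $\psi_1,\psi_2,\dots$. The condition it gives is $\nabla R(x_0)=0$, and a maximum point satisfies it. On $\Omega_a$ the guess is still alive.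

## 4. A conserved density of weight four

To reach $\psi_2$ we count. Give $\partial_z^ju$ the weight $j$. In a density of weight $w$ evaluated at $u_0$, each $\partial_z^ju_0$ is a multiple of $z^{-j}$ plus $\psi^{(j-1)}$, so the part linear in $\psi_m$ is a multiple of $z^{m-w+1}$. Its residue is nonzero only for $m=w-2$. Weight two sees $\psi_0$; to see $\psi_2$ we need weight four.

No identity can force $\psi_1=0$, so weight three is not the place to look. Indeed for $0<b<\frac13$ the odd map $\zeta+b\zeta^3$ is injective on $\overline{\mathbb D}$ (its difference quotient is $1+b(\zeta_1^2+\zeta_1\zeta_2+\zeta_2^2)\ne0$), and its derivative has no zeros there. Its image is a smooth centrally symmetric domain. The known theorem gives blow-up at $0$ for every $k$, although $\partial_z^2H(\cdot,0)(0)=\frac b{2\pi}\ne0$ by (2).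

The monomials of weight four are $u_z^4,\ u_z^2u_{zz},\ u_{zz}^2,\ u_zu_{zzz},\ u_{zzzz}$. Since $u_z^2u_{zz}=\frac13(u_z^3)_z$ and $u_zu_{zzz}=(u_zu_{zz})_z-u_{zz}^2$, up to $z$-derivatives only $u_{zz}^2$ and $u_z^4$ remain. So we try $T=u_{zz}^2+c\,u_z^4$. From (3), $u_{zz\bar z}=-\frac14S_z=-\frac14Fu_z$, so
$$\partial_{\bar z}T=-\tfrac12Fu_zu_{zz}-c\,Su_z^3,\qquad\text{while}\qquad (Fu_z^2)_z=Su_z^3+2Fu_zu_{zz}.$$
The first is a multiple of the second exactly when $c=\frac14$, and then
$$T=u_{zz}^2+\tfrac14u_z^4,\qquad \partial_{\bar z}T=\partial_z\big(-\tfrac14Fu_z^2\big).\tag{6}$$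
This is a higher conservation law of the (integrable) sinh-Gordon equation. What matters here is that the flux on the right carries a factor $F$, which is $O(\lambda)$ on a circle around the blow-up point.

**Theorem 1.** Let $\Omega$ be a smooth bounded domain, $x_0\in\Omega$, $k\ge2$. Suppose that for some sequence $\lambda_n\to0$ there are solutions $u_n$ of $(P)_{\lambda_n}$, uniformly bounded on compact subsets of $\overline\Omega\setminus\{x_0\}$, with $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$ at $x_0$. Then
$$\nabla R(x_0)=0\qquad\text{and}\qquad\partial_z^3H(z,x_0)\big|_{z=x_0}=0 .$$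

*Proof.* Take $x_0=0$. Section 3 gives (4), $\psi_0=0$ and $\nabla R(0)=0$.

**Step 3: the weight-four residue.** This step extracts $\psi_2$. By (6) and Green's formulas, on a fixed small circle,
$$\oint_{|z|=r}T_n\,dz=-\tfrac i2\int_{B_r}(F_n(u_n)_z^2)_z\,dA=\tfrac14\oint_{|z|=r}F_n(u_n)_z^2\,d\bar z=O(\lambda_n).$$
Green's formula is legitimate because $u_n$ is smooth in $B_r$. Since $u_n\to u_0$ in $C^2$ on the circle,
$$0=\operatorname{Res}_0\Big[\Big(-\frac{2k}{z^2}+\psi'\Big)^2+\frac14\Big(\frac{2k}z+\psi\Big)^4\Big].\tag{7}$$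
In the first square only the cross term $-\frac{4k}{z^2}\psi'$ has a residue, namely $-4k\cdot2\psi_2=-8k\psi_2$. In the fourth power the terms $4(2k)^3z^{-3}\psi$, $6(2k)^2z^{-2}\psi^2$, $4(2k)z^{-1}\psi^3$ contribute
$$\tfrac14\big[4(2k)^3\psi_2+6(2k)^2\cdot2\psi_0\psi_1+4(2k)\psi_0^3\big]=8k^3\psi_2,$$
because $\psi_0=0$. So (7) reads $8k(k^2-1)\psi_2=0$. As $k\ge2$, $\psi_2=0$. Finally $\psi_2=-8\pi k\cdot\frac12\partial_z^3H(\cdot,0)(0)=-4\pi k\,\partial_z^3H(\cdot,0)(0)$. $\square$

For $k=1$ the factor $k^2-1$ vanishes and (7) says nothing. The hypothesis $k\ge2$ is used at this one point.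

## 5. The domain $\{\zeta+a\zeta^4\}$

**Theorem 2.** Let $0<a<\frac14$, $f(\zeta)=\zeta+a\zeta^4$, $\Omega_a=f(\mathbb D)$. Then $\Omega_a$ is a bounded domain with analytic boundary. Its Robin function has exactly one critical point, $0$, which is its unique global maximum point. For every $k\ge2$ there is no sequence $\lambda_n\to0$ with solutions of $(P)_{\lambda_n}$ that blow up only at one point $x_0\in\Omega_a$ with masses $m_+=4\pi k(k-1)$, $m_-=4\pi k(k+1)$. In particular the conjecture fails on $\Omega_a$ for every $k\ge2$.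

*Proof.* **Step 1: the domain.** We check that $f$ is a diffeomorphism up to the boundary. For $\zeta_1\ne\zeta_2$ in $\overline{\mathbb D}$,
$$\frac{f(\zeta_1)-f(\zeta_2)}{\zeta_1-\zeta_2}=1+a(\zeta_1^3+\zeta_1^2\zeta_2+\zeta_1\zeta_2^2+\zeta_2^3)\ne0,$$
since the bracket has modulus at most $4$ and $4a<1$. Likewise $f'=1+4a\zeta^3\ne0$ on $\overline{\mathbb D}$. So $f$ is injective on $\overline{\mathbb D}$. The boundary of $f(\mathbb D)$ is $f(\overline{\mathbb D})\setminus f(\mathbb D)=f(S^1)$, an analytic Jordan curve.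

**Step 2: critical points of $R$.** We show that $0$ is the only candidate for $x_0$. Applying $\partial_\zeta$ to (1), $f(\zeta)$ is critical for $R$ if and only if
$$\frac{\bar\zeta}{1-|\zeta|^2}=\frac12\frac{f''(\zeta)}{f'(\zeta)}=\frac{6a\zeta^2}{1+4a\zeta^3}.$$
The point $\zeta=0$ is a solution. If $r=|\zeta|\in(0,1)$, taking moduli gives $|1+4a\zeta^3|=6ar(1-r^2)$, so $1-4ar^3\le6ar-6ar^3$, that is, $1\le6ar-2ar^3$. But $6ar-2ar^3$ has derivative $6a(1-r^2)\ge0$ on $[0,1]$, so it is at most its value $4a<1$ at $r=1$. This is a contradiction. So $0=f(0)$ is the only critical point. Since $R\to-\infty$ at the boundary, $R$ attains its maximum, and only at $0$.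

**Step 3: exclusion.** If blow-up as described occurred at $x_0$, Theorem 1 would give $\nabla R(x_0)=0$, hence $x_0=0$, and then $\partial_z^3H(\cdot,0)(0)=0$. But (2) with $a_3=0$, $a_4=a$ gives $\partial_z^3H(\cdot,0)(0)=\frac{3a}{2\pi}\ne0$. $\square$

## 6. Counterexamples near every simply connected domain

One might hope that $\Omega_a$ is exceptional. It is not.

**Corollary (density of counterexamples).** Every smooth bounded simply connected $\Omega$ is a $C^\infty$-limit (of boundary parametrizations) of simply connected domains with analytic boundary on which, for all $k\ge2$, the conjecture fails.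

*Proof.* **Step 1: normalization.** Under a similarity $z\mapsto sz+b$ the function $H$ changes only by an additive constant and by the change of variables. So maximum points of $R$, and the vanishing of $\partial_z^3H$ at them, are carried along. We may therefore assume that $0$ is a global maximum point of $R$ and that the Riemann map $f:\mathbb D\to\Omega$ has $f(0)=0$, $f'(0)=1$. By (1), maximality at $0$ means $(1-|\zeta|^2)|f'(\zeta)|\le1$, and criticality at $0$ means $f''(0)=0$. By the theorems of Carathéodory and Kellogg–Warschawski, $f\in C^\infty(\overline{\mathbb D})$ is injective on $\overline{\mathbb D}$ with $f'\ne0$ there.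

**Step 2: the perturbation.** We want to shift the fourth Taylor coefficient without losing the maximum at $0$. For $\rho<1$ let
$$f_{\rho,t}(0)=0,\qquad f_{\rho,t}'(\zeta)=f'(\rho\zeta)\,e^{t\zeta^3},\qquad 0<t<1-\rho^2 .$$
As $\rho\to1$ also $t\to0$. All derivatives of $f$ are uniformly continuous on $\overline{\mathbb D}$, so $f_{\rho,t}\to f$ in $C^\infty(\overline{\mathbb D})$, uniformly over the admissible $t$.

**Step 3: univalence.** The difference quotient $\int_0^1f'(\zeta_2+s(\zeta_1-\zeta_2))\,ds$ of $f$ is continuous on the compact set $\overline{\mathbb D}\times\overline{\mathbb D}$, with value $f'$ on the diagonal. It has no zeros, so its modulus is at least some $c>0$. On the convex set $\overline{\mathbb D}$ the function $f_{\rho,t}-f$ has Lipschitz constant at most $\sup|f_{\rho,t}'-f'|$, which is $<c$ for $\rho$ near $1$. Then $|f_{\rho,t}(\zeta_1)-f_{\rho,t}(\zeta_2)|>0$ for $\zeta_1\ne\zeta_2$. Moreover $f_{\rho,t}'\ne0$ on $\overline{\mathbb D}$, and $f_{\rho,t}$ is holomorphic in $|\zeta|<1/\rho$. Hence $f_{\rho,t}(\mathbb D)$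 is a simply connected domain bounded by an analytic Jordan curve.

**Step 4: the maximum point stays at $0$.** Let $0<|\zeta|<1$ and $s=|\zeta|^2$. By Step 1 at the point $\rho\zeta$, $|f'(\rho\zeta)|\le\frac1{1-\rho^2s}$. Also
$$\frac{1-s}{1-\rho^2s}=1-\frac{(1-\rho^2)s}{1-\rho^2s}\le1-(1-\rho^2)s\le e^{-(1-\rho^2)s}.$$
Hence
$$(1-|\zeta|^2)|f_{\rho,t}'(\zeta)|\le e^{-(1-\rho^2)|\zeta|^2+t|\zeta|^3}<1,$$
because $t|\zeta|<1-\rho^2$. At $\zeta=0$ the left side equals $1$. By (1), $0$ is the unique maximum point of the Robin function of $f_{\rho,t}(\mathbb D)$.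

**Step 5: exclusion.** We have $f_{\rho,t}'(0)=1$, $f_{\rho,t}''(0)=0$, and the $\zeta^3$-coefficient of $f_{\rho,t}'$ is $4a_4\rho^3+t$. So the fourth Taylor coefficient of $f_{\rho,t}$ is $\frac14(4a_4\rho^3+t)$, which is nonzero for all but at most one $t$. For such $t$, (2) and Theorem 1 exclude blow-up with the prescribed masses at the unique maximum point, for every $k\ge2$. Let $\rho\to1$ with such $t$, and undo the similarity. $\square$

## 7. All local conditions: $\partial_z^{2j-1}h(0)=0$ for $1\le j\le|\kappa|$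

The disproof is complete. The weight-four law gave one condition beyond $\nabla R=0$, and evenness of $H$ on symmetric domains suggests more of them. The rest of the lecture determines all local ones.

**Theorem 3.**

**(a)** Let $B=B_{r_0}(0)$, $\lambda_n\to0$, and let $u_n$ be smooth solutions of $\Delta u+\lambda_n(e^u-e^{-u})=0$ in $B$, uniformly bounded on compact subsets of $B\setminus\{0\}$. (No mass assumption.) Then, along a subsequence, $u_n\to u_0=4\kappa\ln|z|+h$ in $C^\infty_{loc}(B\setminus\{0\})$, with $h$ harmonic in $B$ and $\kappa\in\mathbb Z$. The masses are $m_\pm=4\pi\kappa(\kappa\mp1)$, and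
$$\partial_z^{2j-1}h(0)=0\qquad\text{for }1\le j\le|\kappa|.\tag{8}$$

**(b)** Conversely, let $\kappa\in\mathbb Z\setminus\{0\}$ and let $h$ be real harmonic near $0$ and satisfy (8). Then for some $r_0>0$ and every $\lambda>0$ there is a smooth solution $u_\lambda$ of $\Delta u+\lambda(e^u-e^{-u})=0$ in $B_{r_0}$ with $u_\lambda\to4\kappa\ln|z|+h$ in $C^\infty_{loc}(B_{r_0}\setminus\{0\})$ as $\lambda\to0$. It blows up exactly at $0$, with masses $4\pi\kappa(\kappa\mp1)$.

**Corollary (Dirichlet problem).** If solutions of $(P)_{\lambda_n}$, $\lambda_n\to0$, blow up only at $x_0\in\Omega$ with masses $4\pi k(k\mp1)$, $k\ge1$, then $\partial_z^{2j-1}H(\cdot,x_0)(x_0)=0$ for $j=1,\dots,k$. More generally, suppose the blow-up set is $\{x_1,\dots,x_N\}\subset\Omega$. Then along a subsequence the net masses $M_i=m_+-m_-$ at $x_i$ exist and equal $-8\pi\kappa_i$ with $\kappa_i\in\mathbb Z$, and the derivatives $\partial_z^{2j-1}$, $1\le j\le|\kappa_i|$, of $M_iH(\cdot,x_i)+\sum_{l\ne i}M_lG(\cdot,x_l)$ vanish at $x_i$.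

*Proof of the corollary from (a).* By (a) in a small disc around each $x_i$, along a subsequence the masses at each $x_i$ exist and $M_i=-8\pi\kappa_i$. As in Step 1 of Section 3, split $u_n(x)=\int_\Omega G(x,y)S_n(y)\,dy$ into integrals over small discs $B_\delta(x_i)$, where $\int F_n$ is bounded and $\int S_n\to M_i$, and the rest, where $S_n=O(\lambda_n)$. This gives $u_n\to\sum_iM_iG(\cdot,x_i)$. Near $x_i$ the limit is $-\frac{M_i}{2\pi}\ln|z-x_i|+h_i=4\kappa_i\ln|z-x_i|+h_i$ with $h_i=M_iH(\cdot,x_i)+\sum_{l\ne i}M_lG(\cdot,x_l)$, and (8) applies to $h_i$. For one point with masses $4\pi k(k\mp1)$ we have $M=-8\pi k$, so $\kappa=k$ and $h=-8\pi kH(\cdot,x_0)$. $\square$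

For $k=2$ the first statement contains Theorem 1. If $\Omega=-\Omega$ and $x_0=0$, all these conditions hold automatically, in agreement with Grossi and Pistoia. Nothing is claimed here about whether the conditions suffice for the global Dirichlet problem.

## 8. Trivial monodromy for every spectral parameter: proof of (a)

Instead of finding one conservation law for each odd weight, we use a linear system with a parameter $\mu$ whose compatibility condition is the equation. It retains information for every $\mu$ at once.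

**Step 1: the limit and the masses.** The elliptic estimates of Section 3 give, along a subsequence, $u_n\to u_0$ in $C^\infty_{loc}(B\setminus\{0\})$, and $u_0$ is harmonic there because $S_n\to0$ locally uniformly. Identity (5) with $\varphi=z$ is
$$i\int_{B_r}F\,dA=\oint_{|z|=r}zu_z^2\,dz-\tfrac12\oint_{|z|=r}zF\,d\bar z .\tag{9}$$
Its right side converges, so $\int_{B_r}F_n$ is bounded. As $|S_n|\le F_n$ and $S_n\to0$ uniformly away from $0$, along a further subsequence $S_n\,dx\rightharpoonup M\delta_0$ on $\overline{B_r}$ for some $M\in\mathbb R$. For $x\in B_r\setminus\{0\}$, Green's representation in $B_r$ reads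
$$u_n(x)=\int_{B_r}G_{B_r}(x,y)S_n(y)\,dy+(\text{Poisson integral of }u_n|_{\partial B_r})(x).$$
Splitting the first integral as in Section 3 we get $u_0(x)=M\,G_{B_r}(x,0)+(\text{harmonic in }B_r)$. So $u_0=-\frac M{2\pi}\ln|z|+(\text{harmonic})$. Define $\kappa\in\mathbb R$ by $M=-8\pi\kappa$. Then $u_0=4\kappa\ln|z|+h$ with $h$ harmonic in $B$, and $\partial_zu_0=\frac{2\kappa}z+h_z$.

Now $\int_{B_r}S_n\to-8\pi\kappa$. Passing to the limit in (9), $\int_{B_r}F_n\to2\pi\operatorname{Res}_0\big(z(\partial_zu_0)^2\big)=8\pi\kappa^2$. Hence both $\lambda_n\int_{B_r}e^{\pm u_n}=\frac12\int_{B_r}(F_n\pm S_n)$ converge, to $m_\pm=\frac12(8\pi\kappa^2\mp8\pi\kappa)=4\pi\kappa(\kappa\mp1)$.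

**Step 2: a flat linear system, and integrality of $\kappa$.** This step turns smoothness of $u_n$ at $0$ into a statement about the limit. For $\mu\in\mathbb C\setminus\{0\}$ set
$$U=\begin{pmatrix}\frac12u_z&\mu\\ \mu&-\frac12u_z\end{pmatrix},\qquad V=\begin{pmatrix}0&b\\c&0\end{pmatrix},\quad b=-\frac\lambda{8\mu}e^u,\ \ c=-\frac\lambda{8\mu}e^{-u}.$$
The system $\Phi_z=U\Phi$, $\Phi_{\bar z}=V\Phi$ is compatible if and only if $U_{\bar z}-V_z+[U,V]=0$. A direct multiplication gives
$$[U,V]=\begin{pmatrix}\mu(c-b)&u_zb\\-u_zc&\mu(b-c)\end{pmatrix}.$$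
The off-diagonal equations $b_z=u_zb$, $c_z=-u_zc$ hold by the definition of $b,c$. The diagonal one is $\frac12u_{z\bar z}=\mu(b-c)=-\frac\lambda8(e^u-e^{-u})$, which is the equation $u_{z\bar z}=-\frac14S$. In real form the system is $\Phi_x=(U+V)\Phi$, $\Phi_y=i(U-V)\Phi$. Being compatible on the simply connected $B$, it has for $u=u_n$ a fundamental matrix on all of $B$.

Restrict to $|z|=\rho$, $z=\rho e^{i\theta}$. There $\Phi_\theta=(izU_n-i\bar zV_n)\Phi$. Every solution of this ordinary differential equation is the restricted fundamental matrix times a constant vector, so it is $2\pi$-periodic: the transfer matrix over $[0,2\pi]$ is $I$. On the circle $V_n\to0$ and $U_n\to U_0$ uniformly, with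
$$U_0=\begin{pmatrix}p&\mu\\ \mu&-p\end{pmatrix},\qquad p=\tfrac12\partial_zu_0=\frac\kappa z+\vartheta(z),\qquad\vartheta=\tfrac12h_z=\sum_{j\ge0}\vartheta_jz^j .$$
By continuous dependence the limit system has transfer matrix $I$ too. So for each $\mu\ne0$ all solutions of $\Phi'=U_0\Phi$ are single-valued around $0$.

Write $\Phi=(\varphi_1,\varphi_2)$ and $y=\varphi_2$. From $\varphi_1'=p\varphi_1+\mu\varphi_2$, $\varphi_2'=\mu\varphi_1-p\varphi_2$ we get $\mu\varphi_1=y'+py$ and
$$y''=\mu\varphi_1'-p'y-py'=p(y'+py)+\mu^2y-p'y-py',$$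
that is,
$$y''=(q+E)y,\qquad q=p^2-p',\quad E=\mu^2.\tag{10}$$
Conversely, if $y$ solves (10), put $\varphi_2=y$, $\varphi_1=(y'+py)/\mu$. Then $\varphi_1'=\frac1\mu\big((p^2+\mu^2)y+py'\big)=p\varphi_1+\mu\varphi_2$, so the system holds. Hence for every $E\ne0$ all solutions of (10) are single-valued around $0$.

Now $q=\frac{\kappa(\kappa+1)}{z^2}+\sum_{i\ge-1}q_iz^i$. Recall Frobenius: $0$ is a regular singular point with exponents the roots $-\kappa$, $\kappa+1$ of $s(s-1)=\kappa(\kappa+1)$. For the larger root $s$ there is always a solution $z^s(1+\cdots)$ with convergent series. It is single-valued only if $s\in\mathbb Z$. So $\kappa\in\mathbb Z$.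

Here is a small example of this behavior. For $\kappa=1$, $\vartheta=0$ equation (10) is $y''=(\frac2{z^2}+\mu^2)y$. It has the solutions $y=\big(1\mp\frac1{\mu z}\big)e^{\pm\mu z}$, as one checks by differentiating, and they are meromorphic at $0$.

Replacing $u$ by $-u$ sends $(\kappa,h)$ to $(-\kappa,-h)$ and exchanges the masses, so we may assume $\kappa=k\ge0$. For $k=0$ condition (8) is empty. Let $k\ge1$.

**Step 3: $q_{2j-1}=0$ for $0\le j\le k$.** This step converts single-valuedness for all $E$ into vanishing coefficients. (Cf. Duistermaat–Grünbaum, Comm. Math. Phys. 103 (1986).)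

At a regular singular point solutions grow at most polynomially, so single-valued solutions are meromorphic at $0$. The order of a nonzero one is a root of the indicial equation, so it is $-k$ or $k+1$. If all solutions had order $k+1$, a suitable combination of two independent ones would be nonzero of higher order, which is impossible. So for each $E\ne0$ there is a solution $y=\sum_{n\ge0}y_nz^{n-k}$ with $y_0=1$. Since $(n-k)(n-k-1)-k(k+1)=n(n-2k-1)$, comparing coefficients of $z^{n-k-2}$ in (10) gives, with $y_{-1}=0$,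
$$n(n-2k-1)y_n=Ey_{n-2}+\sum_{i=-1}^{n-2}q_i\,y_{n-2-i}\qquad(n\ge1).\tag{11}$$
For $1\le n\le2k$ the left factor is nonzero, so (11) determines $y_n$ as a polynomial in $E$. At $n=2k+1$ the left side is $0$, so the right side, a polynomial in $E$, vanishes for all $E\ne0$, hence identically.

Look first at $k=1$. Then $y_1=-\frac12q_{-1}$ and $y_2=-\frac12(E+q_0+q_{-1}y_1)$, and $n=3$ gives $0=Ey_1+q_{-1}y_2+q_0y_1+q_1$. The coefficient of $E$ is $-\frac12q_{-1}-\frac12q_{-1}=-q_{-1}$. The two contributions have the same sign and cannot cancel, so $q_{-1}=0$, and then $q_1=0$. The general proof makes this sign observation systematic.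

Suppose some $q_{2j-1}\ne0$ with $0\le j\le k$, and take $j$ minimal. We claim, for indices $\le2k$:

* (i) $y_n=0$ for odd $n<2j+1$;
* (ii) $y_{2m}$ has degree $\le m$ in $E$, with $E^m$-coefficient $e_m=\prod_{l=1}^m[2l(2l-2k-1)]^{-1}$, which has sign $(-1)^m$;
* (iii) $y_{2j+1+2m}$, $m\ge0$, has degree $\le m$, with $E^m$-coefficient $q_{2j-1}\tau_m$, where $\tau_{-1}=0$ and $n(n-2k-1)\tau_m=\tau_{m-1}+e_m$ with $n=2j+1+2m$.

We prove all three together by induction on the index, from (11).

For (i): $y_{n-2}$ vanishes, being of smaller odd index (or $y_{-1}=0$). Odd $i\le n-2\le2j-3$ have $q_i=0$ by minimality. Even $i$ multiply $y_{n-2-i}$ with smaller odd index, which vanish.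

For (ii): the term $Ey_{2m-2}$ has degree $\le m$ with leading coefficient $e_{m-1}$. Terms with even $i\ge0$ involve even indices $\le2m-2$ and have degree $\le m-1$. Terms with odd $i$ need $i\ge2j-1$. They involve odd indices $\le2m-2j-1=2j+1+2(m-1-2j)$, so each is zero or of degree $\le m-1-2j\le m-1$. Hence $2m(2m-2k-1)e_m=e_{m-1}$. Each factor $2l-2k-1$ with $l\le k$ is negative, which gives the sign.

For (iii): the term $Ey_{n-2}=Ey_{2j+1+2(m-1)}$ has degree $\le m$, with $E^m$-coefficient $q_{2j-1}\tau_{m-1}$ (for $m=0$ it is zero). The term $i=2j-1$ is $q_{2j-1}y_{2m}$, with $E^m$-coefficient $q_{2j-1}e_m$. Terms with even $i\ge0$ involve odd indices $\le2j+1+2(m-1)$ and have degree $\le m-1$. Terms with odd $i=2j-1+2l$, $l\ge1$, involve $y_{2m-2l}$ and have degree $\le m-l$. Odd $i<2j-1$ have $q_i=0$. This proves (iii).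

*Signs.* For $0\le m<k-j$ we have $n=2j+1+2m<2k+1$, so $n(n-2k-1)<0$. Since $e_0=1$, $\tau_0<0$. If $\tau_{m-1}$ has sign $(-1)^m$, then so has $\tau_{m-1}+e_m$, and $\tau_m$ has sign $(-1)^{m+1}$. So $\operatorname{sign}\tau_m=(-1)^{m+1}$ for $0\le m<k-j$.

*Contradiction.* At $n=2k+1$, that is $m=k-j$, the bookkeeping of (iii) applies to the right side of (11), and its $E^{k-j}$-coefficient is $q_{2j-1}(\tau_{k-j-1}+e_{k-j})$. Here $e_{k-j}$ has sign $(-1)^{k-j}$, and $\tau_{k-j-1}$ has the same sign, or is $0$ if $j=k$. So the coefficient is nonzero. This is impossible, and $q_{2j-1}=0$ for $0\le j\le k$.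

**Step 4: from $q$ to $h$.** It remains to read off (8). From $q=p^2-p'=\frac{k(k+1)}{z^2}+\frac{2k\vartheta}z+\vartheta^2-\vartheta'$, writing $(\cdot)_i$ for a Taylor coefficient,
$$0=q_{2j-1}=2(k-j)\vartheta_{2j}+(\vartheta^2)_{2j-1}.\tag{12}$$
In each product $\vartheta_a\vartheta_b$ with $a+b=2j-1$ one index is even and at most $2j-2$. So by induction $\vartheta_{2j}=0$ for $j=0,\dots,k-1$, the factor $k-j$ being nonzero. As $\vartheta=\frac12h_z$, this says $\partial_z^{2j+1}h(0)=0$ for $0\le j\le k-1$, which is (8). $\square$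

## 9. Darboux steps and loop factorization: proof of (b)

By $u\to-u$ take $\kappa=k\ge1$. We reverse the previous section: remove the pole of $p$ from the linear system by gauge transformations, solve the regular system, and recover $u$ by factoring a loop in the spectral parameter.

Write $h=2\operatorname{Re}g$ with $g$ holomorphic near $0$, and set
$$A=z^{2k}e^g,\qquad d=z^ke^{g/2},\qquad u_0=4k\ln|z|+h=\ln|A|^2,\qquad p_0=\frac{A'}{2A}=\frac{d'}d=\frac kz+\vartheta,$$
with $\vartheta=\frac12g'=\frac12h_z$. Let $J=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\sigma_3=\operatorname{diag}(1,-1)$, $N_+=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $N_-=\begin{pmatrix}0&0\\1&0\end{pmatrix}$, and $U[p]=p\,\sigma_3+\mu J$. Since $J\sigma_3J=-\sigma_3$, $JU[p]J=U[-p]$.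

**Definition (condition $(\mathcal O_k)$).** A function $p=\frac kz+\vartheta$, $\vartheta$ holomorphic near $0$, satisfies $(\mathcal O_k)$ if $\vartheta_{2j}=0$ for $0\le j\le k-1$. For $k=0$ there is no condition.

For instance $p=\frac kz$ satisfies $(\mathcal O_k)$. By (8), $p_0$ satisfies $(\mathcal O_k)$.

**Step 1: a Darboux step lowers $k$ by one.** The purpose is to remove the pole. Claim: if $p=\frac kz+\vartheta$, $k\ge1$, satisfies $(\mathcal O_k)$, there is $\tilde p=\frac{k-1}z+\tilde\vartheta$, with $\tilde\vartheta$ holomorphic near $0$, satisfying $(\mathcal O_{k-1})$, such that $\pi=-\tilde p$ solves $\pi'+\pi^2=p'+p^2$.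

Put $Q=p^2+p'=\frac{k(k-1)}{z^2}+\sum_{i\ge-1}Q_iz^i$. Then $Q_{2j-1}=2(k+j)\vartheta_{2j}+(\vartheta^2)_{2j-1}=0$ for $0\le j\le k-1$, since each product in $(\vartheta^2)_{2j-1}$ contains an even index $\le2j-2$. Look for a solution $y=z^{1-k}\sum_{n\ge0}y_nz^n$, $y_0=1$, of $y''=Qy$. Since $(n+1-k)(n-k)-k(k-1)=n(n-2k+1)$,
$$n(n-2k+1)y_n=\sum_{i=-1}^{n-2}Q_i\,y_{n-2-i}.$$
The only possible obstruction is at $n=2k-1$. For odd $n\le2k-1$ the right side vanishes inductively: odd $i\le n-2\le2k-3$ have $Q_i=0$, and even $i$ multiply coefficients $y$ of smaller odd index, which vanish. So there is no obstruction, and we put $y_{2k-1}=0$. The series converges by the Frobenius theory. Thus $w=z^{k-1}y=1+(\text{even powers})+O(z^{2k+1})$, so $y$ has no zeros in a small punctured disc, and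
$$\pi=\frac{y'}y=-\frac{k-1}z+\frac{w'}w=-\frac{k-1}z+(\text{odd powers})+O(z^{2k}).$$
So $\tilde p=-\pi$ satisfies $(\mathcal O_{k-1})$, and $\pi'+\pi^2=y''/y=Q$. For $p=\frac kz$ this gives $y=z^{1-k}$ and $\tilde p=\frac{k-1}z$.

Now the gauge transformation. With $c=\pi-p$ we have $c'=p^2-\pi^2=-2cp-c^2$. For $W=I+\frac c\mu N_+$, direct multiplication gives
$$WU[p]W^{-1}-W'W^{-1}=\begin{pmatrix}p+c&\mu-\frac{2cp+c^2+c'}\mu\\ \mu&-p-c\end{pmatrix}=U[\pi].$$
Since $JU[\pi]J=U[\tilde p]$, the claim applies again, to $\tilde p$. Iterate $k$ times. Moving all the matrices $J$ to the left replaces $N_+$ by $JN_+J=N_-$ in alternate factors and possibly changes the sign of the final $\pi$. Choose $r_0>0$ so small that all series converge in a neighborhood of $\overline{B_{r_0}}$ and the functions $y$ of all $k$ steps have no zeros in $\overline{B_{r_0}}\setminus\{0\}$. This $r_0$ depends only on $h$ and $k$. We obtain a function $\pi_*$ holomorphic on $B_{r_0}$, because the coefficient of $\frac1z$ has dropped to $0$. We also obtain a finite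 product $W(z,\mu)$ of matrices $I+\frac{c_i(z)}\mu N_\pm$, with $c_i$ single-valued and holomorphic on $B^*=B_{r_0}\setminus\{0\}$, such that on $B^*$
$$WU[p_0]W^{-1}-W'W^{-1}=U[\pi_*].\tag{13}$$
Also, for $D=\operatorname{diag}(d,d^{-1})$, since $d'/d=p_0$ and $d^2=A$,
$$DU[p_0]D^{-1}-D'D^{-1}=\mu\begin{pmatrix}0&A\\A^{-1}&0\end{pmatrix}.\tag{14}$$

**Step 2: the loop factorization.** This is the device that produces a real solution. Let $\varepsilon=\sqrt{\lambda/8}$ and $\mu=\varepsilon\nu$.

**Definition (twisted loop).** A smooth loop $\gamma:S^1\to SL_2(\mathbb C)$ is twisted if $\gamma(-\nu)=\sigma_3\gamma(\nu)\sigma_3$. That is, its diagonal entries are even and its off-diagonal entries are odd in $\nu$.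

**Claim (Iwasawa decomposition).** Every twisted $\gamma$ factors uniquely as $\gamma=\mathcal F\mathcal B$, where $\mathcal F$ is a twisted loop in $SU(2)$, and $\mathcal B$ is twisted, smooth on $S^1$, and extends holomorphically to $1<|\nu|\le\infty$ with $\mathcal B(\infty)=\operatorname{diag}(e^s,e^{-s})$, $s\in\mathbb R$. The factors depend smoothly on $\gamma$.

An explicit example, with $N=(1+|c|^2)^{-1/2}$:
$$\begin{pmatrix}1&c\nu\\0&1\end{pmatrix}=N\begin{pmatrix}1&c\nu\\-\bar c\nu^{-1}&1\end{pmatrix}\cdot\begin{pmatrix}N&0\\N\bar c\,\nu^{-1}&N^{-1}\end{pmatrix}.$$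
The first factor is in $SU(2)$ for $|\nu|=1$, and multiplying out uses $N^2(1+|c|^2)=1$. Here $e^s=N$.

*Proof of the claim.* Pressley–Segal, *Loop Groups*, Thm 8.1.1, states that multiplication $\Omega U_n\times L^+GL_n(\mathbb C)\to LGL_n(\mathbb C)$ is a diffeomorphism. Here $\Omega U_n$ are the smooth loops in $U_n$ with value $I$ at $1$, and $L^+$ are the loops extending holomorphically and invertibly to the disc. With $\nu\to1/\nu$ it gives $\gamma=\gamma_u\gamma_-$, smoothly in $\gamma$, with $\gamma_-$ extending to the outside.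

Determinants: $\det\gamma_-=(\det\gamma_u)^{-1}$ is unimodular on $S^1$ and extends holomorphically without zeros to $1<|\nu|\le\infty$. So the harmonic function $\ln|\det\gamma_-|$ vanishes identically and $\det\gamma_-$ is constant. At $\nu=1$ we have $\gamma_u(1)=I$, so the constant is $\det\gamma(1)=1$.

Normalization: write $\gamma_-(\infty)=KT$ with $K\in SU(2)$ and $T$ upper triangular with positive diagonal (Gram–Schmidt, smooth in the matrix). Put $\mathcal F=\gamma_uK$, $\mathcal B=K^{-1}\gamma_-$; then $\mathcal B(\infty)=T$.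

Uniqueness, for $\mathcal B(\infty)$ upper triangular with positive diagonal: if $\mathcal F_1\mathcal B_1=\mathcal F_2\mathcal B_2$, then $X=\mathcal F_2^{-1}\mathcal F_1=\mathcal B_2\mathcal B_1^{-1}$ is unitary on $S^1$ and holomorphic in $1<|\nu|\le\infty$. By the reflection $X(\nu)=\big(X(1/\bar\nu)^*\big)^{-1}$ it extends holomorphically to the whole sphere, so it is constant. The constant is unitary and upper triangular with positive diagonal, hence $I$.

Twisting: $\sigma_3\mathcal F(-\nu)\sigma_3\cdot\sigma_3\mathcal B(-\nu)\sigma_3$ is another such factorization of $\gamma(\nu)$. By uniqueness both factors are twisted. So $\mathcal B(\infty)$ commutes with $\sigma_3$, is diagonal, and has the stated form. This proves the claim.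

**Step 3: definition of $u_\lambda$, and the equation.** We now produce the solution. Fix $z_*\in B^*$, and let $\hat\Psi$ solve
$$\hat\Psi_z=\hat\Psi\,U[\pi_*]\ \text{ on }B_{r_0},\text{ holomorphic in }z,\qquad\hat\Psi(z_*)=D(z_*)W(z_*,\varepsilon\nu)^{-1}.$$
It is holomorphic in $(z,\nu)\in B_{r_0}\times\mathbb C^*$, because $W^{-1}$ is polynomial in $\nu^{-1}$ and the equation is linear with holomorphic coefficients on a disc. Its determinant is $1$, because $\operatorname{tr}U[\pi_*]=0$. It is twisted: $U[\pi_*]=\pi_*\sigma_3+\varepsilon\nu J$, $D$, and the factors $I+\frac{c_i}{\varepsilon\nu}N_\pm$ are all compatible with $\nu\to-\nu$ and conjugation by $\sigma_3$. Decompose $\hat\Psi=\hat{\mathcal F}\hat{\mathcal B}$ with $\hat{\mathcal B}(\infty)=\operatorname{diag}(e^{\hat s},e^{-\hat s})$. By the smoothness in the claim the factors and $\hat s$ are smooth in $z\in B_{r_0}$, including $z=0$. Define $u_\lambda=4\hat s$.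

Let $\alpha=\hat{\mathcal F}^{-1}d\hat{\mathcal F}=\alpha'dz+\alpha''d\bar z$. From $\hat{\mathcal F}=\hat\Psi\hat{\mathcal B}^{-1}$,
$$\alpha'=\hat{\mathcal B}U[\pi_*]\hat{\mathcal B}^{-1}-\hat{\mathcal B}_z\hat{\mathcal B}^{-1},\qquad\alpha''=-\hat{\mathcal B}_{\bar z}\hat{\mathcal B}^{-1}.$$
So $\alpha''$ has only powers $\nu^{\le0}$, with $\nu^0$-coefficient $-\hat s_{\bar z}\sigma_3$. And $\alpha'$ has only powers $\nu^{\le1}$, with $\nu^1$-coefficient
$$\alpha_1=\varepsilon\,\hat{\mathcal B}(\infty)J\hat{\mathcal B}(\infty)^{-1}=\varepsilon\begin{pmatrix}0&e^{2\hat s}\\e^{-2\hat s}&0\end{pmatrix}.$$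
As $\hat{\mathcal F}$ is unitary for $|\nu|=1$, the $dx$ and $dy$ components of $\alpha$ are skew-Hermitian, which means $\alpha'=-(\alpha'')^*$ on $|\nu|=1$. Hence $\alpha'$ has only powers $\nu^{\ge0}$, so only $\nu^0,\nu^1$, and
$$\alpha'=\nu\alpha_1+\hat s_z\sigma_3,\qquad\alpha''=-\nu^{-1}\alpha_1^*-\hat s_{\bar z}\sigma_3 .$$
Equality of mixed derivatives of $\hat{\mathcal F}$ gives $\alpha'_{\bar z}-\alpha''_z=[\alpha',\alpha'']$. Its $\nu^0$ part is
$$2\hat s_{z\bar z}\sigma_3=-[\alpha_1,\alpha_1^*]=-\varepsilon^2(e^{4\hat s}-e^{-4\hat s})\sigma_3,$$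
because $\alpha_1\alpha_1^*=\varepsilon^2\operatorname{diag}(e^{4\hat s},e^{-4\hat s})$ and $\alpha_1^*\alpha_1=\varepsilon^2\operatorname{diag}(e^{-4\hat s},e^{4\hat s})$. Therefore
$$\Delta u_\lambda=16\,\hat s_{z\bar z}=-8\varepsilon^2(e^{u_\lambda}-e^{-u_\lambda})=-\lambda(e^{u_\lambda}-e^{-u_\lambda})\quad\text{on }B_{r_0}.$$

**Step 4: convergence as $\lambda\to0$.** Here the two gauges (13) and (14) show that on $B^*$ the loop is, up to harmless factors, close to the identity. On $B^*$ put $\Psi=\hat\Psi WD^{-1}$, with $\mu=\varepsilon\nu$. By (13), $U[\pi_*]W+W'=WU[p_0]$, so $(\hat\Psi W)_z=\hat\Psi W\,U[p_0]$. Then by (14), using $D(D^{-1})'=-D'D^{-1}$,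
$$\Psi_z=\varepsilon\nu\,\Psi\begin{pmatrix}0&A\\A^{-1}&0\end{pmatrix},\qquad\Psi(z_*)=I .$$
$\Psi$ is single-valued on $B^*$ by construction. On a compact subset of $B^*$ every point is reached from $z_*$ by a path of length at most some $L$ on which the matrix norm is at most some $C_1$. Gronwall gives $\|\Psi-I\|\le e^{\varepsilon|\nu|C_1L}-1$. This tends to $0$ uniformly for $\frac12\le|\nu|\le2$. As $\Psi$ is holomorphic in $\nu$, Cauchy's estimates give $\Psi\to I$ in $C^\infty(S^1)$, uniformly in $z$ on compact subsets of $B^*$.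

Next, $\Psi=\hat{\mathcal F}\,(\hat{\mathcal B}WD^{-1})$. For $z\ne0$, $W$ is polynomial in $\nu^{-1}$, twisted, and equal to $I$ at $\nu=\infty$. So $\hat{\mathcal B}WD^{-1}$ is twisted, extends holomorphically to $1<|\nu|\le\infty$, and has the value $\operatorname{diag}(e^{\hat s}d^{-1},e^{-\hat s}d)$ at $\infty$. Move the constant unitary matrix $\operatorname{diag}(|d|/d,\,d/|d|)$ from the second factor to the first. The second factor then has the value $\operatorname{diag}(e^{\hat s}|d|^{-1},e^{-\hat s}|d|)$ at $\infty$, so by uniqueness this is the Iwasawa decomposition of $\Psi$, with $s=\hat s-\ln|d|$. The identity loop has $s=0$, and the decomposition is continuous at $I$. So $s\to0$ locally uniformly on $B^*$. Since $4\ln|d|=\ln|A|^2=u_0$,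
$$u_\lambda=4\hat s=4s+u_0\longrightarrow u_0=4k\ln|z|+h$$
locally uniformly on $B^*$, and in $C^\infty_{loc}(B^*)$ by the elliptic estimates of Section 3.

**Step 5: blow-up and masses.** On every neighborhood of $0$ we have $\|u_\lambda\|_\infty\to\infty$, because $u_0$ is unbounded there, while $u_\lambda$ is bounded on compact subsets of $B^*$ as $\lambda\to0$. So the family blows up exactly at $0$. Step 1 of Section 8, applied to every sequence $\lambda_n\to0$, gives the masses. The number $\kappa=k$ there is determined by $u_0$, so every sequence has a subsequence with the same limits $4\pi k(k\mp1)$, and these are the masses of the whole family. $\square$
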